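# Regularity of Tor and Ext over graded rings: linear when homology is small, exponential in dimension two

## 1. Modules of finite length: the degrees of a free resolution decide everything

Let $Q=K[X_1,\dots,X_d]$ be a polynomial ring over a field $K$, every $X_i$ in degree $1$, and let $\mathfrak m=Q_+$. Let $\mathfrak a\subsetneq Q$ be a homogeneous ideal and $A=Q/\mathfrak a$. Modules are graded and, unless we speak of local cohomology, finitely generated.

**Definition.** For a nonzero module $E$, the Castelnuovo–Mumford regularity $\operatorname{reg}E$ is the least integer $m$ such that for every $j$ the $j$th syzygy of $E$ over $Q$ is generated in degrees $\le m+j$. We put $\operatorname{reg}0=-\infty$. For an $A$-module $M$ we use $\operatorname{reg}M:=\operatorname{reg}_Q M$; this coincides with the intrinsic regularity of $M$ over $A$.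

For example, $\operatorname{reg}Q(-a)=a$. If $f$ is a form of degree $a\ge1$, the resolution $0\to Q(-a)\to Q$ of $Q/(f)$ gives $\operatorname{reg}Q/(f)=a-1$.

**Question.** Given $A$ and modules $M,N$ over it, are there constants $\alpha,\beta$ with $\operatorname{reg}\operatorname{Tor}_i^A(M,N)\le\alpha i+\beta$ for all $i\ge0$? The same for $\operatorname{Ext}^i_A(M,N)$.

The question comes from Dipankar Ghosh and Tony J. Puthenpurakal, "An asymptotic bound for Castelnuovo-Mumford regularity of certain Ext modules over graded complete intersection rings", arXiv:1801.01864 (2018). If $A=Q$ it is trivial: only finitely many Tor and Ext modules are nonzero. Over a singular ring, free resolutions are usually infinite, and there is something to ask.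

We use the following textbook facts. Write $a^j(E)=\sup\{n:H^j_{\mathfrak m}(E)_n\neq0\}$ for the top degree of the $j$th local cohomology ($-\infty$ if it vanishes).

1. (Eisenbud–Goto) $\operatorname{reg}E=\max_j\{a^j(E)+j\}$. Moreover $H^j_{\mathfrak m}(E)_n=0$ for $n\gg0$, and $H^j_{\mathfrak m}(E)=0$ for $j>\dim E$.
2. If $0\to E'\to E\to E''\to0$ is exact, the long exact sequence of local cohomology gives $\operatorname{reg}E'\le\max(\operatorname{reg}E,\operatorname{reg}E''+1)$.
3. Variables that act as zero do not matter. If $Q=\bar Q[\ell]$ and $\ell E=0$, tensor the minimal $\bar Q$-resolution of $E$ over $K$ with the Koszul complex $K[\ell](-1)\to K[\ell]$. This is the minimal $Q$-resolution of $E$, and it gives the same regularity. Repeat for several variables.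
4. Extending the field $K$ does not change regularity (a minimal resolution stays minimal), and $\operatorname{reg}$ of a direct sum is the maximum of the regularities.

If $E$ has finite length, then $H^0_{\mathfrak m}(E)=E$ and the other local cohomology vanishes, so $\operatorname{reg}E$ is simply the top degree of $E$. This makes one case of the question easy, provided we control the degrees in a resolution over $A$.

**Notation.** $M,N$ are nonzero $A$-modules, $F$ is the minimal graded $A$-free resolution of $M$, and $t_i^A(M)$ is the largest degree of a basis element of $F_i$ ($-\infty$ if $F_i=0$ or $i<0$). Put $\operatorname{indeg}M=\inf\{n:M_n\ne0\}$,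
$$b(E)=\sum_j\dim_K\operatorname{Tor}^Q_j(E,K),\qquad T(E)=\max\{n:\operatorname{Tor}^Q_j(E,K)_n\neq0\text{ for some }j\},\qquad \tau=T(A)\ge0 .$$

**Lemma 1.1.** $\operatorname{rank}F_i\le b(M)(1+b(A))^i$, and all degrees of basis elements of $F_i$ lie in $[\operatorname{indeg}M+i,\;T(M)+i\tau]$.

*Proof.* The image of $F_i$ lies in $\mathfrak mF_{i-1}$, so the least basis degree goes up by at least $1$ at each step. This is the lower bound.

For the rest, compare $M$ with its first syzygy: let $0\to M'\to F_0\to M\to0$. By minimality $\operatorname{Tor}_0^Q(F_0,K)\to\operatorname{Tor}_0^Q(M,K)$ is an isomorphism. Hence $\operatorname{Tor}^Q_0(M',K)\to\operatorname{Tor}_0^Q(F_0,K)$ is zero, and $\operatorname{Tor}_0^Q(M',K)$ is a quotient of $\operatorname{Tor}_1^Q(M,K)$. For $j\ge1$ the sequence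
$$\operatorname{Tor}^Q_{j+1}(M,K)\to\operatorname{Tor}_j^Q(M',K)\to\operatorname{Tor}_j^Q(F_0,K)$$
is exact. Now $F_0$ is a sum of $\operatorname{rank}F_0\le b(M)$ shifts of $A$, with basis degrees $\le T(M)$. Summing dimensions, $b(M')\le b(M)+b(M)b(A)$. Looking at degrees, $T(M')\le\max(T(M),T(M)+\tau)=T(M)+\tau$. Iterate over syzygies: the $i$th syzygy $M_i$ has $b(M_i)\le b(M)(1+b(A))^i$ and $T(M_i)\le T(M)+i\tau$. The basis elements of $F_i$ correspond to $\operatorname{Tor}^Q_0(M_i,K)$. $\square$

**Proposition 1.2 (finite length).** If $N$ has finite length, then for all $i$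
$$\operatorname{reg}\operatorname{Tor}_i^A(M,N)\le\operatorname{reg}N+T(M)+i\tau,\qquad \operatorname{reg}\operatorname{Ext}^i_A(M,N)\le\operatorname{reg}N-\operatorname{indeg}M-i .$$

*Proof.* $\operatorname{Tor}_i$ is a subquotient of $F_i\otimes_AN$, a sum of copies of $N(-a)$ with $a\le T(M)+i\tau$. $\operatorname{Ext}^i$ is a subquotient of $\operatorname{Hom}_A(F_i,N)$, a sum of copies of $N(a)$ with $a\ge\operatorname{indeg}M+i$. For modules of finite length regularity is top degree, and the top degree of a subquotient is at most that of the module. $\square$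

**Example.** Let $A=K[x]/(x^3)$ and $M=N=K$. The resolution has maps $x,x^2,x,x^2,\dots$, so $t_{2k}=3k$ and $t_{2k+1}=3k+1$. Thus $\operatorname{Tor}_i^A(K,K)=K(-t_i)$ has regularity $t_i$, and $\operatorname{Ext}^i_A(K,K)=K(t_i)$ has regularity $-t_i\le -i$. Here $\tau=3$.

What changes in general? The last sentence of the proof fails: regularity does not pass to subquotients. Over $S=K[s,t]$ we have $\operatorname{reg}S=0$, but the Koszul resolution $S(-2n)\to S(-n)^2\to S$ gives $\operatorname{reg}S/(s^n,t^n)=2n-2$. The notes show three things. If the homology modules have dimension at most $1$, linear bounds survive (Section 2). In dimension $2$ they fail, and the answer to both questions is **no**: growth can be exponential (Theorem 6.1). Growth is never worse than exponential (Theorem 9.2).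

## 2. Chasing local cohomology when homology has dimension at most one

The sensible first approach is to replace "top degree" by all the numbers $a^j$ and to chase them through the complex. For a complex $C$ with differential $C_k\to C_{k-1}$, write $Z_k,B_k,H_k$ for cycles, boundaries and homology.

**Lemma 2.1.** Let $C$ be a complex of finitely generated graded $Q$-modules with $\dim H_j(C)\le1$ for $i\le j\le i+d$. Then
$$\operatorname{reg}H_i(C)\le\max_{-1\le h\le d}\{\operatorname{reg}C_{i+h}-h\}.$$

*Proof.* We use the exact sequences $0\to B_k\to Z_k\to H_k\to0$ and $0\to Z_k\to C_k\to B_{k-1}\to0$.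

**Step 1: reduce from $H_i$ to $B_i$.** From the first sequence, $a^0(H_i)\le\max(a^0(Z_i),a^1(B_i))$, and $a^0(Z_i)\le a^0(C_i)$ since $Z_i\subseteq C_i$. Likewise $a^1(H_i)\le\max(a^1(Z_i),a^2(B_i))$. The second sequence gives $a^1(Z_i)\le\max(a^0(B_{i-1}),a^1(C_i))$, with $a^0(B_{i-1})\le a^0(C_{i-1})$.

**Step 2: move the boundaries up the complex.** For $l\ge1$, the second sequence gives
$$a^l(B_k)\le\max\bigl(a^l(C_{k+1}),\,a^{l+1}(Z_{k+1})\bigr),\qquad a^{l+1}(Z_{k+1})\le\max\bigl(a^{l+1}(B_{k+1}),\,a^{l+1}(H_{k+1})\bigr).\tag{1}$$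
When $i\le k+1\le i+d$, the last term is $-\infty$, because $l+1\ge2>\dim H_{k+1}$. So $a^l(B_k)\le\max(a^l(C_{k+1}),a^{l+1}(B_{k+1}))$. Start at $k=i$ and iterate. Each round raises the cohomological degree by one, and above degree $d$ everything vanishes. Starting from $l\ge1$, only $H_{i+1},\dots,H_{i+d-1}$ are used. We get, for $l=1,2$,
$$a^l(B_i)\le\max_{0\le h\le d-l}a^{l+h}(C_{i+1+h})\le\max_{0\le h\le d-l}\{\operatorname{reg}C_{i+1+h}-l-h\}.$$

**Step 3: collect.** Since $\dim H_i\le1$, $\operatorname{reg}H_i=\max(a^0(H_i),a^1(H_i)+1)$. The terms that occur are at most $\operatorname{reg}C_i$ (from $a^0(C_i)$ and $a^1(C_i)+1$), $\operatorname{reg}C_{i-1}+1$ (from $a^0(C_{i-1})+1$), and $\operatorname{reg}C_{i+1+h}-(h+1)$ with $0\le h\le d-1$ (from $a^1(B_i)$ and $a^2(B_i)+1$). All are of the form $\operatorname{reg}C_{i+h'}-h'$ with $-1\le h'\le d$. $\square$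

**Theorem 2.2.** Let $M,N$ be nonzero finitely generated graded $A$-modules.

(a) If $\dim\operatorname{Tor}_j^A(M,N)\le1$ for $i\le j\le i+d$, then
$$\operatorname{reg}\operatorname{Tor}_i^A(M,N)\le\operatorname{reg}N+\max_{-1\le h\le d}\{t^A_{i+h}(M)-h\}\le\operatorname{reg}N+T(M)+(i+d)\tau+1 .$$

(b) If $\dim\operatorname{Ext}^j_A(M,N)\le1$ for $\max(0,i-d)\le j\le i$, then $\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\le\operatorname{reg}N-\operatorname{indeg}M$.

(c) For all $M,N$, $\max_{0\le i\le\dim N}\{\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\}\ge\operatorname{reg}N-\operatorname{indeg}M$. Hence if $\dim(M\otimes_AN)\le1$, then $\sup_{i\ge0}\{\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\}=\operatorname{reg}N-\operatorname{indeg}M$, attained for some $i\le\dim N$.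

*Proof of (a).* Apply Lemma 2.1 to $C=F\otimes_AN$. Here $C_j$ is a sum of shifts of $N$, so $\operatorname{reg}C_j\le t_j^A(M)+\operatorname{reg}N$. This is the first bound. For the second, Lemma 1.1 gives $t^A_{i+h}(M)-h\le T(M)+(i+h)\tau-h\le T(M)+(i+d)\tau+1$ for $-1\le h\le d$.

*Proof of (b).* Put $C_{-j}=\operatorname{Hom}_A(F_j,N)$, so $H_{-j}(C)=\operatorname{Ext}^j_A(M,N)$, which is zero for $j<0$. Apply Lemma 2.1 at the index $-i$: the hypothesis needed is about $\operatorname{Ext}^j$ with $i-d\le j\le i$. By Lemma 1.1, $\operatorname{reg}C_{-j}\le\operatorname{reg}N-\operatorname{indeg}M-j$. Since $C_{-i+h}=C_{-(i-h)}$,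
$$\operatorname{reg}C_{-i+h}-h\le\operatorname{reg}N-\operatorname{indeg}M-(i-h)-h=\operatorname{reg}N-\operatorname{indeg}M-i$$
for every $h$ (the left side is $-\infty$ when $h>i$). $\square$

## 3. The lower bound for Ext, and rings with small singular locus

*Proof of Theorem 2.2(c).* Let $e=\operatorname{indeg}M$, choose $j$ with $a^j(N)+j=\operatorname{reg}N$, and write $a^j=a^j(N)$.

**Step 1: two spectral sequences with one limit.** Let $\check C$ be the Čech complex on $X_1,\dots,X_d$. Since $F_q$ is free of finite rank, we have a first-quadrant double complex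
$$\check C^p\otimes_Q\operatorname{Hom}_A(F_q,N)=\operatorname{Hom}_A(F_q,\check C^p\otimes_QN).$$
Taking cohomology in $q$ first ($\check C^p$ is flat), and in $p$ first ($F_q$ is free), we get
$${}'E_2=H^p_{\mathfrak m}(\operatorname{Ext}^q_A(M,N)),\qquad {}''E_2^{q,p}=\operatorname{Ext}^q_A(M,H^p_{\mathfrak m}(N)),\qquad d_r:{}''E_r^{q,p}\to{}''E_r^{q+r,p-r+1}.$$
Both converge to the cohomology of the total complex, and all maps preserve the internal grading.

**Step 2: an element of ${}''E_2^{0,j}$ in degree $a^j-e$.** Since $a^j$ is the top degree, $A_+$ kills $H^j_{\mathfrak m}(N)_{a^j}$. It also kills $M/M_{>e}=M_e$. So any nonzero $K$-linear map $M_e\to H^j_{\mathfrak m}(N)_{a^j}$ is $A$-linear, and composing it with $M\to M_e$ gives a nonzero element of $\operatorname{Hom}_A(M,H^j_{\mathfrak m}(N))={}''E_2^{0,j}$ of degree $a^j-e$.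

**Step 3: it survives.** Nothing maps into the column $q=0$. For $r\ge2$ the target of $d_r$ is a subquotient of $\operatorname{Hom}_A(F_r,H^{j-r+1}_{\mathfrak m}(N))$. The basis of $F_r$ has degrees $\ge e+r$, so this Hom lives in degrees at most
$$a^{j-r+1}(N)-e-r\le(\operatorname{reg}N-j+r-1)-e-r=a^j-e-1 .$$
Thus every $d_r$ vanishes on our element, and the limit in total degree $j$ is nonzero in internal degree $a^j-e$.

**Step 4: read it in the other spectral sequence.** For some $p$, $H^p_{\mathfrak m}(\operatorname{Ext}_A^{j-p}(M,N))_{a^j-e}\ne0$. With $i=j-p$, so that $0\le i\le j\le\dim N$,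
$$\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\ge a^j-e+p+i=a^j+j-e=\operatorname{reg}N-e .$$

For the last statement, $\operatorname{Ext}^j_A(M,N)$ is supported on $\operatorname{Supp}(M\otimes_AN)$. So if $\dim(M\otimes_AN)\le1$, then (b) applies for every $i$ and gives the opposite inequality. $\square$

**Comparison with $A=Q$.** Here $t_i^Q(M)\le i+\operatorname{reg}M$. So if $\dim(M\otimes_QN)\le1$, part (a) gives $\operatorname{reg}\operatorname{Tor}_i^Q(M,N)\le i+\operatorname{reg}M+\operatorname{reg}N$ for all $i$. Part (c) gives $\max_{0\le i\le d}\{\operatorname{reg}\operatorname{Ext}^i_Q(M,N)+i\}=\operatorname{reg}N-\operatorname{indeg}M$. For $i\ge1$ the Tor bound needs only $\dim\operatorname{Tor}_1^Q(M,N)\le1$: by rigidity of Tor over $Q$, $\operatorname{Tor}_1^Q(M,N)_{\mathfrak p}=0$ forces $\operatorname{Tor}_j^Q(M,N)_{\mathfrak p}=0$ for all $j\ge1$, so $\dim\operatorname{Tor}_j^Q\le1$ for $j\ge1$.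

**Corollary 3.1.** If $A_{\mathfrak p}$ is regular for every prime $\mathfrak p$ with $\dim A/\mathfrak p\ge2$ (i.e. $\dim\operatorname{Sing}A\le1$; in particular if $\dim A\le1$), then for all $M,N$ both $\operatorname{reg}\operatorname{Tor}_i^A(M,N)$ and $\operatorname{reg}\operatorname{Ext}^i_A(M,N)$ are bounded above by linear functions of $i$. Moreover $\operatorname{reg}\operatorname{Ext}^i_A(M,N)\le\operatorname{reg}N-\operatorname{indeg}M-i$ for $i>\dim A+d$. The number $1$ cannot be replaced by $2$.

*Proof.* Let $j>\dim A$ and $\dim A/\mathfrak p\ge2$. Then $A_{\mathfrak p}$ is regular of dimension $\le\dim A<j$, so it has global dimension $<j$, and $\operatorname{Tor}_j^A(M,N)_{\mathfrak p}=0=\operatorname{Ext}^j_A(M,N)_{\mathfrak p}$. Hence these modules have dimension $\le1$ for $j>\dim A$. Theorem 2.2(a) applies for $i>\dim A$, and Theorem 2.2(b) for $i>\dim A+d$. The finitely many other $i$ are absorbed in the constant term. The last assertion is proved by the ring of Theorem 6.1, for which $\dim A=\dim\operatorname{Sing}A=2$, as is checked there.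 $\square$

## 4. Linear matrices over $K[s,t]$ whose cokernel has large regularity

Where exactly does the chase stop in dimension $2$? At (1) with $l=1$: the term $a^2(H_{k+1})$ is no longer $-\infty$. To bound $\operatorname{Tor}_i$ we would need to know $a^2(\operatorname{Tor}_{i+1})$, which is not known in advance. The following two-term complexes show that this is a real loss. Let $S=K[s,t]$.

**Definition.** For $k\ge1$ let $\varphi_k:\bigoplus_{j=1}^{k+1}Sg_j\to\bigoplus_{j=1}^kSh_j$ with $\deg g_j=1$, $\deg h_j=0$ and
$$\varphi_k(g_j)=s\,h_j-t\,h_{j-1}\qquad(h_0=h_{k+1}=0),\qquad E_k=\operatorname{coker}\varphi_k .$$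

For instance $E_1=S/(s,t)=K$.

**Lemma 4.1.** $0\to S(-k-1)\to S(-1)^{k+1}\to S^k\to E_k\to0$ is a minimal free resolution, and $\operatorname{reg}E_k=k-1$. The same holds if the coefficients $s,-t$ in $\varphi_k$ carry arbitrary signs.

*Proof.* The coefficient of $h_j$ in $\varphi_k(\sum a_jg_j)$ is $sa_j-ta_{j+1}$. So $\sum a_jg_j$ is in the kernel iff $sa_j=ta_{j+1}$ for $1\le j\le k$. Then $s^ka_1=t^ka_{k+1}$, so $t^k\mid a_1$. Write $a_1=c\,t^k$. The equations give in turn $a_j=c\,s^{j-1}t^{k+1-j}$, and all these are solutions. The kernel is free of rank one on an element of degree $1+k$. All entries lie in $(s,t)$, so the resolution is minimal, and $\operatorname{reg}E_k=\max\{0,\,1-1,\,(k+1)-2\}=k-1$.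

For signs: each $g_j$ shares a basis element only with its neighbors, in the order $g_1,h_1,g_2,h_2,\dots,h_k,g_{k+1}$. Change the sign of $h_1$ so that $g_1\mapsto sh_1$, then that of $g_2$ so that $h_1$ occurs in it with $-t$, then that of $h_2$, and so on. $\square$

Compare with Lemma 2.1. The complex $C_1=S(-1)^{k+1}\to C_0=S^k$ has terms of regularity $1$ and $0$, yet $\operatorname{reg}H_0=k-1$. The loss is at $H_1=Z_1=S(-k-1)$, which has dimension $2$ and $a^2(Z_1)=(k+1)-2=k-1$, because $H^2_{\mathfrak m}(S)$ has top degree $-2$.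

So the regularity of a cokernel of a *linear* matrix can be as large as its number of rows minus one, and the ranks of free resolutions over $A$ may grow exponentially. To answer the question negatively we want matrices in the complexes for Tor and Ext that contain a block $\varphi_k$ with $k$ exponential in $i$. Picture $\varphi_k$ as a path: the $g_j$ and $h_j$ alternate along it, and neighbors are joined alternately by $s$ and by $t$. The task is to produce exponentially long paths from one fixed finite set of module relations.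

## 5. One-sided words: why the first construction gives only linear growth

Rings with $\mathfrak m_R^2=0$ have resolutions that can be written down at once. Let $X$ be a finite alphabet, $R=K[x_a:a\in X]/(x_a:a\in X)^2$, and let $X^n$ be the set of words of length $n$.

**Lemma 5.1.** Let $F'_n$ be $R$-free on symbols $[w]$, $w\in X^n$, in degree $n$, with $\partial[w_1\cdots w_n]=x_{w_n}[w_1\cdots w_{n-1}]$. Then $F'$ is a free resolution of $K$ over $R$.

*Proof.* Put $\mathfrak m_R=R_+$. Since $\mathfrak m_R^2=0$, $\partial$ kills $\mathfrak m_RF'_n$ (so $\partial^2=0$). It maps the $K$-span of $X^n$ bijectively onto $\mathfrak m_RF'_{n-1}$, which has the $K$-basis $x_a[w]$, $a\in X$, $w\in X^{n-1}$. As $F'_n$ is the direct sum of the $K$-span of $X^n$ and $\mathfrak m_RF'_n$, for $n\ge1$ the kernel of $\partial$ on $F'_n$ is $\mathfrak m_RF'_n$, the image of $F'_{n+1}$. In degree $0$ the cokernel is $R/\mathfrak m_R=K$. $\square$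

A natural attempt: let $A=R\otimes_KS$, and let $M=M_0\oplus M_1$ with $M_0,M_1$ free over $S$ in degree $0$, where $x_a$ maps $M_0\to M_1$ $S$-linearly with degree $1$ and kills $M_1$. Compute $\operatorname{Tor}^A_i(S,M)$ with $S=A/(x_a:a\in X)$ from the resolution $F'\otimes_KS$. The differential sends $[wa]\otimes m$ to $[w]\otimes x_am$. So for each *fixed* word $w\in X^i$ the part in homological degrees $i+1\to i$ contains a copy of one and the same map
$$\psi:\bigoplus_{a\in X}M_0(-1)\to M_1,\qquad (m_a)\mapsto\sum_ax_am_a,$$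
shifted by $-i$, and the whole map is the sum of these copies. Therefore, for $i\ge1$,
$$\operatorname{Tor}_i^A(S,M)\cong(\ker\psi)(-i+1)^{|X|^{i-1}}\oplus(\operatorname{coker}\psi)(-i)^{|X|^{i}},$$
and the regularity equals $i+\max\{\operatorname{reg}\ker\psi-1,\operatorname{reg}\operatorname{coker}\psi\}$: linear.

The ranks are exponential, but the matrix is a direct sum of small blocks. A relation touches only the last letter and then leaves the prefix $w$ frozen, so a path can never travel along the word. The remedy is to use two words $u,v$, the first ending and the second beginning at a common place, and relations that *remove a letter from one word and add a letter to the other*. Then the place can move, and the pair $(u,v)$ with a state $q$ behaves like a tape with a moving head. A head with finitely many rules can count in binary, and counting to $2^n$ on $n$ digits takes exponentially many steps.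

## 6. Two-sided words and a binary counter

Let $S=K[s,t]$ and
$$R'=K[x_0,x_1,x_L]/(x_0,x_1,x_L)^2,\qquad R''=K[y_0,y_R]/(y_0,y_R)^2,\qquad A=R'\otimes_KR''\otimes_KS,$$
over any field $K$. So $A$ is a quotient of a polynomial ring $Q$ in $7$ variables, and $\dim A=2$. View $S=A/(x_0,x_1,x_L,y_0,y_R)$ as an $A$-module.

**The module $N$.** $N=N_0\oplus N_1$, with $N_0$ free over $S$ on $\rho_1,\dots,\rho_6$ and $N_1$ free over $S$ on $p,r$, all in degree $0$. The $x$'s and $y$'s kill $N_1$ and act on $N_0$ by
$$\begin{aligned}
&x_1\rho_1=sp,\ \ y_0\rho_1=tp; && x_0\rho_2=sp,\ \ x_1\rho_2=tr; && y_0\rho_3=sr,\ \ x_0\rho_3=tr;\\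
&y_R\rho_4=sr+tp; && x_L\rho_5=tr; && x_L\rho_6=sp,
\end{aligned}$$
all other products being $0$.

**The module $M$.** $M=\operatorname{Hom}_S(N,S)=M_0\oplus M_1$, with $M_0$ free on $p,r$ and $M_1$ free on $\rho_1,\dots,\rho_6$ (dual bases, degree $0$). The $x$'s and $y$'s kill $M_1$. By transposing the table for $N$,
$$\begin{aligned}
&x_0p=s\rho_2,\quad x_1p=s\rho_1,\quad x_Lp=s\rho_6,\quad y_0p=t\rho_1,\quad y_Rp=t\rho_4;\\
&x_0r=t\rho_3,\quad x_1r=t\rho_2,\quad x_Lr=t\rho_5,\quad y_0r=s\rho_3,\quad y_Rr=s\rho_4 .
\end{aligned}$$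

These are graded $A$-modules: the $x$'s and $y$'s act $S$-linearly with degree $1$, and any product of two of them acts as $0$. Both are generated in degree $0$.

**How to remember the table.** Each $\rho_c$ is a rule "from (coefficient $s$) to (coefficient $t$)". An $x_a$ says that the letter $a$ is the last letter of the left word; a $y_b$ says that $b$ is the first letter of the right word. State $p$ carries leftward and state $r$ returns rightward.

* $\rho_1$: in state $p$, remove a last $1$ on the left and put a $0$ on the right (carry past a one).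
* $\rho_2$: in state $p$, turn a last $0$ into $1$ and go to state $r$ (the carry is absorbed).
* $\rho_3$: in state $r$, move a $0$ from the right word to the left word.
* $\rho_4$: in state $r$ at the right end marker $R$, go to state $p$ (start the next increment).
* $\rho_5,\rho_6$: half-rules at the left marker $L$, with only a target or only a source. They are needed for Ext, as explained in Section 8.

**Definition.** A graded $K$-algebra is *Koszul* if $K$ has a free resolution over it whose $i$th term is generated in degree $i$. For example, $R$ of Section 5 is Koszul by Lemma 5.1. So are $S$ (Koszul complex) and $A$ (tensor the three resolutions of $K$ over $K$).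

**Theorem 6.1.** $\operatorname{reg}\operatorname{Tor}_i^A(M,S)\ge2^{i+2}+i-4$ for all $i\ge0$, and $\operatorname{reg}\operatorname{Ext}_A^i(S,N)\ge2^i-i-3$ for all $i\ge2$. Hence no bound $\alpha i+\beta$ holds for either.

So both answers are negative, already over a Koszul algebra of dimension $2$ (over any field) and for modules generated in degree $0$. Also $\operatorname{Sing}A=\operatorname{Spec}A$. Indeed $A$ has the unique minimal prime $\mathfrak q=(x_0,x_1,x_L,y_0,y_R)$, and $A_{\mathfrak q}=R'\otimes R''\otimes K(s,t)$ is not reduced. Every $A_{\mathfrak p}$ localizes to $A_{\mathfrak q}$, so no $A_{\mathfrak p}$ is regular. Thus $\dim\operatorname{Sing}A=2$, as used in Corollary 3.1.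

**A check by hand, $i=0$.** $\operatorname{Tor}_0^A(M,S)=M/(x,y)M$ is $M_0\oplus M_1/(s\rho_1,t\rho_1,s\rho_2,t\rho_2,s\rho_3,t\rho_3,s\rho_4,t\rho_4,t\rho_5,s\rho_6)\cong S^2\oplus K^4\oplus S/(t)\oplus S/(s)$. Its regularity is $0=2^2+0-4$.

## 7. From the complexes to a graph

**Step 1: a resolution of $S$ over $A$.** Let $X=\{0,1,L\}$ and $Y=\{0,R\}$. Lemma 5.1 gives the resolution $F'$ of $K$ over $R'$. Reversing words, the same proof gives a resolution $G$ of $K$ over $R''$, free on $[v]$, $v\in Y^n$, with $\partial[v_1\cdots v_n]=y_{v_1}[v_2\cdots v_n]$. By Künneth over $K$, $P=F'\otimes_KG\otimes_KS$ is an $A$-free resolution of $K\otimes_K K\otimes_K S=S$. Its term $P_i$ has basis $[u|v]$ with $u\in X^a$, $v\in Y^b$, $a+b=i$, in degree $i$. Write $u^-$ for $u$ without its last letter and ${}^-v$ for $v$ without its first letter. Then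
$$\partial[u|v]=x_{\mathrm{last}(u)}[u^-|v]+(-1)^{|u|}y_{\mathrm{first}(v)}[u|{}^-v],\tag{2}$$
where a term is $0$ if the word concerned is empty. The differential acts exactly where $u$ and $v$ meet.

**Step 2: vertices and edges.** Put
$$V_n=\{(u,q,v):q\in\{p,r\},\ |u|+|v|=n\}\ (n\ge0),\qquad E_n=\{(u,\rho_c,v):1\le c\le6,\ |u|+|v|=n-1\}\ (n\ge1).$$
Elements of $V_n$ are vertices, elements of $E_n$ are edges, and each edge has a source and/or a target in $V_n$:

| edge | source | target |
|---|---|---|
| $(u,\rho_1,v)$ | $(u1,p,v)$ | $(u,p,0v)$ |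
| $(u,\rho_2,v)$ | $(u0,p,v)$ | $(u1,r,v)$ |
| $(u,\rho_3,v)$ | $(u,r,0v)$ | $(u0,r,v)$ |
| $(u,\rho_4,v)$ | $(u,r,Rv)$ | $(u,p,Rv)$ |
| $(u,\rho_5,v)$ | none | $(uL,r,v)$ |
| $(u,\rho_6,v)$ | $(uL,p,v)$ | none |

**Step 3: the graph is deterministic in both directions.** We claim:

(3) *Each vertex is the source of at most one edge and the target of at most one edge.*

Read the table. For $(u,p,v)$, the edge with this source is determined by the last letter of $u$: letter $1$ gives $\rho_1$, $0$ gives $\rho_2$, $L$ gives $\rho_6$, and there is none if $u=\emptyset$. The edge with this target is determined by the first letter of $v$: $0$ gives $\rho_1$, $R$ gives $\rho_4$, none if $v=\emptyset$. For $(u,r,v)$, the edge with this source is determined by the first letter of $v$ ($0$: $\rho_3$; $R$: $\rho_4$; none if $v=\emptyset$). The edge with this target is determined by the last letter of $u$ ($0$: $\rho_3$; $1$: $\rho_2$; $L$: $\rho_5$; none if $u=\emptyset$). No edge has equal source and target.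

**Step 4: the Tor complex is this graph.** As $S$-modules $P_i\otimes_AM=D_i^0\oplus D_i^1$, where $D_i^0$ is $S(-i)$-free on $V_i$ (from $M_0$) and $D_i^1$ is $S(-i)$-free on $E_{i+1}$ (from $M_1$). The differential vanishes on $D^1$ and maps $D^0_{i+1}\to D^1_i$. By (2), a vertex $(u,q,v)$ goes to $(u^-,x_{\mathrm{last}(u)}q,v)\pm(u,y_{\mathrm{first}(v)}q,{}^-v)$. For $q=p$, $x_{\mathrm{last}(u)}p$ is $s\rho_1$, $s\rho_2$, $s\rho_6$ for last letter $1,0,L$, which is $s$ times the edge with this source. And $y_{\mathrm{first}(v)}p$ is $t\rho_1$, $t\rho_4$ for first letter $0,R$, which is $t$ times the edge with this target. For $q=r$, $x_{\mathrm{last}(u)}r$ is $t\rho_3,t\rho_2,t\rho_5$ for last letter $0,1,L$ (the edge with this target), and $y_{\mathrm{first}(v)}r$ is $s\rho_3,s\rho_4$ for first letter $0,R$ (the edge with this source). In all cases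
$$D^0_{i+1}\to D^1_i:\qquad C\longmapsto\pm s\cdot(\text{edge with source }C)\ \pm t\cdot(\text{edge with target }C),\tag{4}$$
a missing edge counting as $0$. So as graded $S$-modules
$$\operatorname{Tor}_i^A(S,M)\cong\ker(D_i^0\to D_{i-1}^1)\oplus\operatorname{coker}(D_{i+1}^0\to D_i^1).$$

**Step 5: the Ext complex is the same graph, transposed.** $\operatorname{Hom}_A(P_i,N)=\bigoplus_{|u|+|v|=i}N(i)$, and up to a global sign
$$(\delta f)(u,v)=x_{\mathrm{last}(u)}f(u^-,v)+(-1)^{|u|}y_{\mathrm{first}(v)}f(u,{}^-v).$$
The $N_0$-part in cohomological degree $i-1$ is $S(i-1)$-free on $E_i$, the $N_1$-part in degree $i$ is $S(i)$-free on $V_i$, $\delta$ maps the first to the second, and $\delta$ kills $N_1$-parts. The basis element $e=(u,\rho_c,v)$ goes to $\sum_{a\in X}(ua,x_a\rho_c,v)\pm\sum_{b\in Y}(u,y_b\rho_c,bv)$. With the table of $N$: $\rho_1$ gives $s(u1,p,v)\pm t(u,p,0v)$; $\rho_2$ gives $s(u0,p,v)+t(u1,r,v)$; $\rho_3$ gives $\pm s(u,r,0v)+t(u0,r,v)$; $\rho_4$ gives $\pm\bigl(s(u,r,Rv)+t(u,p,Rv)\bigr)$; $\rho_5$ gives $t(uL,r,v)$; $\rho_6$ gives $s(uL,p,v)$.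 So $\operatorname{Ext}_A^i(S,N)$ has as a direct summand the cokernel of
$$S(i-1)^{E_i}\to S(i)^{V_i},\qquad e\mapsto\pm s\cdot\mathrm{source}(e)\pm t\cdot\mathrm{target}(e),\tag{5}$$
missing ends counting as $0$.

**Step 6: regularity may be computed over $S$.** $\operatorname{Tor}_i^A(S,M)$ and $\operatorname{Ext}_A^i(S,N)$ are killed by the $x$'s and $y$'s, because $S$ is. By fact 3 of Section 1 their regularity over $Q$ equals that over $S$, and by fact 4 each direct summand gives a lower bound.

## 8. The path of the counter and the proof of Theorem 6.1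

**Step 1: one increment.** Write $\to$ for passing from the source to the target of an edge, and fix a prefix $z\in\{\emptyset,L\}$. For $w$ a word in $0,1$ and $k\ge0$ the table gives
$$(zw01^k,p,R)\xrightarrow{\rho_1^{\,k}}(zw0,p,0^kR)\xrightarrow{\rho_2}(zw1,r,0^kR)\xrightarrow{\rho_3^{\,k}}(zw10^k,r,R)\xrightarrow{\rho_4}(zw10^k,p,R).$$
This replaces the binary number $w01^k$ by $w10^k$, its successor, in $2k+2$ edges, where $k$ is the number of trailing ones.

**Step 2: the whole path.** Let $n\ge0$. Running through all $n$-digit numbers, with a lead-in and a lead-out, we get a path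
$$(z,r,0^nR)\xrightarrow{\rho_3^{\,n}}(z0^n,r,R)\xrightarrow{\rho_4}(z0^n,p,R)\to\cdots\to(z1^n,p,R)\xrightarrow{\rho_1^{\,n}}(z,p,0^nR).$$
All its vertices lie in $V_{|z|+n+1}$. For $z=\emptyset$, $n=2$ it is
$$\begin{aligned}
&(\emptyset,r,00R)\to(0,r,0R)\to(00,r,R)\to(00,p,R)\to(01,r,R)\to(01,p,R)\to(0,p,0R)\\
&\to(1,r,0R)\to(10,r,R)\to(10,p,R)\to(11,r,R)\to(11,p,R)\to(1,p,0R)\to(\emptyset,p,00R),
\end{aligned}$$
with $14$ vertices.

**Step 3: its length.** Among the $n$-digit numbers $0,\dots,2^n-1$, exactly $2^{n-k}$ have at least $k$ trailing ones ($1\le k\le n$), so the trailing ones total $\sum_{k=1}^n2^{n-k}=2^n-1$. The last number contributes $n$ of them and is not incremented, which leaves $2^n-1-n$. There are $2^n-1$ increments, so the number of edges is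
$$(n+1)+2(2^n-1)+2(2^n-1-n)+n=2^{n+2}-3 .$$
Call the vertices $C_1,\dots,C_m$ and the edges $e_1,\dots,e_{m-1}$, with $e_j$ from $C_j$ to $C_{j+1}$. Then $m=2^{n+2}-2$ (and $m=14$ for $n=2$).

**Step 4: the two ends.**

*Case $z=\emptyset$.* By (3), $C_1=(\emptyset,r,0^nR)$ is the target of no edge, and $C_m=(\emptyset,p,0^nR)$ is the source of no edge, because the left word is empty.

*Case $z=L$.* $C_1=(L,r,0^nR)$ is the target of $e_0:=(\emptyset,\rho_5,0^nR)$, which has no source. $C_m=(L,p,0^nR)$ is the source of $e_m:=(\emptyset,\rho_6,0^nR)$, which has no target.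

**Step 5: no repetition.** Suppose $C_j=C_l$ with $j<l$. By (3) incoming edges are unique, so we may step back simultaneously: $C_{j-1}=C_{l-1}$, and so on, until $C_1=C_{l-j+1}$. Then $C_1$ is the target of $e_{l-j}$, which has a source. In case $z=\emptyset$ this contradicts that $C_1$ is not a target. In case $z=L$ the only edge with target $C_1$ is $e_0$, which has no source: again a contradiction. So the $C_j$ are distinct. Hence so are $e_1,\dots,e_{m-1}$, which have distinct sources. They also differ from $e_0$ and $e_m$, which lack an end, and $e_0\ne e_m$.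

**Step 6: the path is a direct summand.** By (3) and Step 4, the only edges incident to $C_1,\dots,C_m$ are $e_1,\dots,e_{m-1}$, and in case $z=L$ also $e_0,e_m$. Conversely, these edges have no ends outside the path. So the path splits off from the maps (4) and (5) as a direct summand.

**Step 7: Tor.** Take $z=\emptyset$ and $n=i$; the vertices lie in $V_{i+1}$. By (4) the path contributes to $D^0_{i+1}\to D^1_i$ the summand
$$S(-i-1)^m\to S(-i)^{m-1},\qquad C_j\mapsto\pm se_j\pm te_{j-1}\qquad(e_0=e_m=0).$$
With $g_j=C_j$, $h_j=e_j$ this is $\varphi_{m-1}(-i)$ up to signs, which do not matter by Lemma 4.1. So $E_{m-1}(-i)$ is a direct summand of $\operatorname{Tor}_i^A(M,S)$ and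
$$\operatorname{reg}\operatorname{Tor}_i^A(M,S)\ge(m-2)+i=2^{i+2}+i-4 .$$

**Step 8: Ext.** In (5) the edges are columns and the vertices are rows. A path with $m$ vertices and only $m-1$ edges would give an injective map $S(-1)^{m-1}\to S^m$ up to shift (the $m-1$ columns $\pm sC_j\pm tC_{j+1}$ are triangular), and its cokernel would have regularity $\max\{0,1-1\}=0$. To have one column more than rows we need an extra edge at each end, and this is what $\rho_5,\rho_6$ and $z=L$ provide. So take $z=L$ and $n=i-2\ge0$; the vertices lie in $V_i$, and $m=2^i-2$. The path contributes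
$$S(i-1)^{m+1}\to S(i)^m,\qquad e_j\mapsto\pm sC_j\pm tC_{j+1}\qquad(0\le j\le m,\ C_0=C_{m+1}=0).$$
Reverse the numbering: with $h_j=C_{m+1-j}$ and $g_j=e_{m+1-j}$ ($1\le j\le m+1$), $g_j\mapsto\pm sh_j\pm th_{j-1}$, which is $\varphi_m(i)$ up to signs. So $E_m(i)$ is a direct summand of $\operatorname{Ext}_A^i(S,N)$, and
$$\operatorname{reg}\operatorname{Ext}_A^i(S,N)\ge(m-1)-i=2^i-i-3.\qquad\blacksquare$$

**Higher dimension.** Replace $A,M,N,S$ by their tensor products over $K$ with $K[z_1,\dots,z_e]$. Resolutions, Tor and Ext are simply tensored with $K[z_1,\dots,z_e]$, and so are minimal resolutions over the polynomial ring, so no regularity changes. Hence such $A$ exist in every dimension $\ge2$.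

## 9. Exponential growth is the ceiling

We return to arbitrary $A,M,N$. The ranks in the resolution of $M$ grow at most exponentially (Lemma 1.1). What is still missing is a bound for the regularity of a cokernel that is *polynomial in its number of generators*, for a fixed number of variables.

**Lemma 9.1.** Let $d\ge1$ and $E=\operatorname{coker}(G_1\to G_0)$ with $G_0,G_1$ finitely generated graded free over $Q=K[X_1,\dots,X_d]$, $\operatorname{rank}G_0\le p$ ($p\ge1$), generators of $G_0$ in degrees in $[0,D]$, and generators of $G_1$ in degrees $\le D+1$. Then $\operatorname{reg}E\le(2p(D+d))^{d^d}$.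

*Proof.* By fact 4 we may assume $K$ infinite. Let $r_0=D$ and $r_k=r_{k-1}+p(r_{k-1}+k)^{k-1}$. We show by induction on the number $k$ of variables that $\operatorname{reg}E\le r_k$ for every $E$ presented as in the lemma over $K[X_1,\dots,X_k]$, with these $p$ and $D$.

If $k=0$, $E$ is a graded vector space, a quotient of $G_0$, of top degree $\le D$. Let $k\ge1$, $E\ne0$, and put $r=r_{k-1}\ge D$. From here to Step 4, $Q$ has $k$ variables.

**Step 1: cut by a linear form.** An associated prime $P\ne\mathfrak m$ of $E$ is homogeneous and does not contain $Q_1$. As $K$ is infinite, $Q_1$ is not a finite union of proper subspaces, so there is a linear form $\ell$ outside all associated primes of $E$ other than $\mathfrak m$. Let $\Theta:=(0:_E\ell)$. Every associated prime of $\Theta$ contains $\ell$ and is associated to $E$, so it is $\mathfrak m$, and $\Theta$ has finite length. Put $\bar E=E/\ell E$ and $\bar Q=Q/\ell$, and let bars denote reduction mod $\ell$. Then $\bar E$ is presented by $\bar G_1\to\bar G_0$ over $\bar Q$, so $\operatorname{reg}\bar E\le r$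 by induction (and fact 3).

**Step 2: the $a^j$ with $j\ge1$.** From $0\to\Theta(-1)\to E(-1)\xrightarrow{\ \ell\ }\ell E\to0$ and finite length of $\Theta$, the map $H^j_{\mathfrak m}(E(-1))\to H^j_{\mathfrak m}(\ell E)$ is bijective for $j\ge1$ and surjective for $j=0$. Combine with $0\to\ell E\to E\to\bar E\to0$. For $j\ge1$, $H^{j-1}_{\mathfrak m}(\bar E)_n=0$ when $n>r-j+1$, so multiplication by $\ell$, $H^j_{\mathfrak m}(E)_{n-1}\to H^j_{\mathfrak m}(E)_n$, is injective for these $n$. These groups vanish for $n\gg0$, hence $H^j_{\mathfrak m}(E)_{n-1}=0$ for all $n>r-j+1$. That is, $a^j(E)+j\le r$.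

For $j=0$ put $\Gamma=H^0_{\mathfrak m}(E)\supseteq\Theta$. Since $H^0_{\mathfrak m}(\bar E)_n=0$ for $n>r$, the map $\ell:\Gamma_n\to\Gamma_{n+1}$ is surjective for $n\ge r$, with kernel $\Theta_n$.

**Step 3: $\Theta$ is generated in degrees $\le r+1$.** Let $\Phi$ be the minimal $Q$-resolution of $E$. The generators of $\Phi_0$ have degree $\le D$. Those of $\Phi_1$ have degree $\le D+1$: if $I$ is the image of $G_1\to G_0$, then $\operatorname{Tor}_1^Q(E,K)$ embeds in $I\otimes K$, which lives in degrees $\le D+1$. From $0\to Q(-1)\xrightarrow{\ell}Q\to\bar Q\to0$ we get $\Theta(-1)\cong\operatorname{Tor}_1^Q(E,\bar Q)=H_1(\bar\Phi)$, a quotient of $\bar Z=\ker(\bar\Phi_1\to\bar\Phi_0)$. The image of $\bar\Phi_1\to\bar\Phi_0$ is the kernel of $\bar\Phi_0\to\bar E$, that is, the first syzygy module $\mathrm{Syz}_1\bar E$. By fact 2 its regularity is $\le\max(D,r+1)=r+1$. Again by fact 2, applied to $0\to\bar Z\to\bar\Phi_1\to\mathrm{Syz}_1\bar E\to0$, $\operatorname{reg}\bar Z\le\max(D+1,r+2)=r+2$. So $\bar Z$, and with it $\Theta(-1)$, is generated in degrees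 $\le r+2$.

**Step 4: $\Gamma$ dies by strict descent.** Let $n\ge r+1$. If $\Theta_n=0$, then by Step 3 $\Theta_{n'}=0$ for all $n'\ge n$. Then $\Gamma_n\cong\Gamma_{n+1}\cong\cdots$ by Step 2, so $\Gamma_n=0$. If $\Theta_n\ne0$, then $\dim\Gamma_{n+1}<\dim\Gamma_n$. So from degree $r+1$ on the dimension of $\Gamma_n$ drops strictly until it is $0$, and stays $0$. Therefore
$$a^0(E)\le r+\dim\Gamma_{r+1}\le r+\dim E_{r+1}\le r+p\binom{r+k}{k-1}\le r+p(r+k)^{k-1}=r_k .$$
The third inequality holds because $E_{r+1}$ is a quotient of $(G_0)_{r+1}$, and the generators of $G_0$ have degree $\ge0$. With Step 2, $\operatorname{reg}E\le r_k$.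

**Step 5: solve the recursion.** Now $Q$ has $d$ variables again. Put $\varrho_k=r_k+d\ge1$. For $1\le k\le d$, $(r_{k-1}+k)^{k-1}\le\varrho_{k-1}^{d-1}$, so $\varrho_k\le\varrho_{k-1}+p\varrho_{k-1}^{d-1}\le2p\varrho_{k-1}^d$. With $\varrho_0=D+d$,
$$\operatorname{reg}E\le\varrho_d\le(2p)^{1+d+\dots+d^{d-1}}(D+d)^{d^d}\le(2p(D+d))^{d^d},$$
since $1+d+\dots+d^{d-1}\le d^d$ (for $d=1$ it is $1\le1$; for $d\ge2$ the sum is $(d^d-1)/(d-1)$). $\square$

**Theorem 9.2.** For all $A,M,N$ there are constants $c_1,c_2$ with $\operatorname{reg}\operatorname{Tor}_i^A(M,N)\le c_1c_2^{\,i}$ and $\operatorname{reg}\operatorname{Ext}^i_A(M,N)\le c_1c_2^{\,i}$ for all $i\ge0$. By Theorem 6.1 exponential growth cannot be improved to subexponential growth in general.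

*Proof.* If $d=0$, then $A=K$, and $\operatorname{Tor}_i$ and $\operatorname{Ext}^i$ vanish for $i>0$. Let $d\ge1$, and let $C_i=F_i\otimes_AN$ (respectively $C_{-i}=\operatorname{Hom}_A(F_i,N)$), with the other $C_k$ zero.

**Step 1: from homology to cokernels.** Put $W_k=C_k/B_k$, the cokernel of $C_{k+1}\to C_k$. From $0\to H_k\to W_k\to B_{k-1}\to0$ and $0\to B_{k-1}\to C_{k-1}\to W_{k-1}\to0$, fact 2 applied twice gives
$$\operatorname{reg}H_k\le\max\{\operatorname{reg}W_k,\ \operatorname{reg}C_{k-1}+1,\ \operatorname{reg}W_{k-1}+2\}.$$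
Each $C_k$ is a sum of shifts of $N$, so by Lemma 1.1 $\operatorname{reg}C_k$ is bounded above by a linear function of $|k|$. It remains to bound $\operatorname{reg}W_k$.

**Step 2: present $W_k$ over $Q$.** Let $\Psi_1\to\Psi_0\to N\to0$ be a minimal $Q$-presentation. Its basis degrees lie in $[\operatorname{indeg}N,T(N)]$. Replace each copy of $N$ in $C_k$ by $\Psi_0$ and call the result $G_0$. The relations are the corresponding copies of $\Psi_1$, and one lift to $G_0$ of the image of each generator of $C_{k+1}$. So $W_k$ has a presentation with $\operatorname{rank}G_0\le p:=b(M)b(N)(1+b(A))^{|k|}$. Put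
$$\Delta=T(M)-\operatorname{indeg}M+T(N)-\operatorname{indeg}N\ge0 .$$

For Tor, $k=i$: by Lemma 1.1 the generators of $G_0$ have degrees between $\lambda=\operatorname{indeg}M+\operatorname{indeg}N+i$ and $T(M)+T(N)+i\tau$, and those of $G_1$ have degrees $\le T(M)+T(N)+(i+1)\tau$. After shifting by $\lambda$, Lemma 9.1 applies with $D=\Delta+(i+1)\tau$.

For Ext, $k=-i$: the generators of $G_0$ have degrees between $\lambda=\operatorname{indeg}N-T(M)-i\tau$ and $T(N)-\operatorname{indeg}M-i$, and those of $G_1$ have degrees $\le T(N)-\operatorname{indeg}M-i+1$. After shifting by $\lambda$, Lemma 9.1 applies with $D=\Delta+i\tau$.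

**Step 3: conclude.** In both cases $\operatorname{reg}W_k\le\lambda+(2p(D+d))^{d^d}$, where $\lambda$ is bounded above by a linear function of $|k|$, $D$ is linear in $|k|$, $p$ is exponential in $|k|$, and the exponent $d^d$ is constant. So $\operatorname{reg}W_k$ is at most exponential in $|k|$, and so is $\operatorname{reg}H_k$ by Step 1. The last sentence of the theorem is Theorem 6.1. $\blacksquare$
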